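\title{Rational functions of $e^{\lambda z}$ that share two nonzero values with their derivative}

\begin{abstract}
Let $R$ be a non-constant rational function, let $\lambda\neq0$, and put $f(z)=R(e^{\lambda z})$. We prove that if $f$ and $f'$ have the same $a$-points and the same $b$-points, multiplicities ignored, for two distinct finite nonzero values $a$ and $b$, then $f\equiv f'$, so that $f=Ce^{z}$. This answers a question of Sauer and Schweizer. We also show that no non-constant elliptic function and no non-constant rational function of $z$ shares two such values with its derivative. The proofs use only the residue theorem and the Riemann--Hurwitz formula.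
\end{abstract}

\section{Introduction}\label{sec:intro}

Two meromorphic functions $f$ and $g$ on a domain \emph{share} a value $a\in\mathbb{C}$ if $f(z)=a\iff g(z)=a$ for all $z$ in the domain. Multiplicities are ignored; if the orders of the zeros of $f-a$ and $g-a$ also agree, one says that $a$ is shared \emph{counting multiplicities}. The functions $Ce^{z}$ coincide with their derivative and therefore share every value with it. How many shared values force a non-constant meromorphic function $f$ in $\mathbb{C}$ to be of this form? Three finite values suffice (Gundersen; Mues--Steinmetz), and so do two finite values shared counting multiplicities (Mues--Steinmetz). Two finite values with multiplicities ignored do not suffice in general, as Example~\ref{ex:sharp} below shows, but in that example one of the two values is $0$.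

The value $0$ behaves differently from all others. If $f$ and $f'$ share $0$, then every zero of $f$ is multiple. If they share $a\neq0$, then $f'=a\neq0$ at every $a$-point of $f$, so every $a$-point of $f$ is simple. It is thus natural to ask what happens when both shared values are nonzero, and to ask it first in a class of functions where $a$-points can be counted exactly.

Fix $\lambda\in\mathbb{C}^*:=\mathbb{C}\setminus\{0\}$. For a rational function $R(w)$ put
\[
\partial_zR(w):=\lambda w\,\frac{\mathrm{d}R}{\mathrm{d}w}(w).
\]
If $f(z)=R(w)$ with $w=e^{\lambda z}$, then $f'(z)=\partial_zR(w)$. Since $z\mapsto e^{\lambda z}$ maps $\mathbb{C}$ onto $\mathbb{C}^*$, the functions $f$ and $f'$ share $a$ in $\mathbb{C}$ exactly when $R$ and $\partial_zR$ share $a$ \emph{on $\mathbb{C}^*$}, that is, when $R(w)=a\iff\partial_zR(w)=a$ for all $w\in\mathbb{C}^*$. For $\deg R\le2$ the situation is known: some such $R\not\equiv\partial_zR$ share two finite values with $\partial_zR$ on $\mathbb{C}^*$, in all of these examples $0$ is one of the values, and two shared finite nonzero values force $R\equiv\partial_zR$. Sauer and Schweizer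 \cite[Question~5]{SS} ask: \emph{if a non-constant rational function $R$ and $\partial_zR$ share two finite nonzero values on $\mathbb{C}^*$, does it follow that $R\equiv\partial_zR$?} The answer is yes.

\begin{theorem}\label{thm:main}
Let $\lambda\in\mathbb{C}^*$ and let $R$ be a non-constant rational function such that $R$ and $\partial_zR$ share two distinct values $a,b\in\mathbb{C}\setminus\{0\}$ on $\mathbb{C}^*$. Then $R\equiv\partial_zR$; that is, $1/\lambda\in\mathbb{Z}$ and $R=Cw^{1/\lambda}$ with a constant $C\neq0$. Conversely, these functions share every value with $\partial_zR$.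
\end{theorem}

The first step of the proof also settles the question for rational and for elliptic functions.

\begin{theorem}\label{thm:classes}
Let $f$ be a non-constant meromorphic function in $\mathbb{C}$ that is \textup{(i)} elliptic, or \textup{(ii)} rational in $z$, or \textup{(iii)} of the form $R(e^{\lambda z})$ with $R$ rational and $\lambda\neq0$. Then $f$ and $f'$ share two distinct finite nonzero values, multiplicities ignored, if and only if $f(z)=Ce^{z}$ with $C\neq0$. In particular, no function in \textup{(i)} or \textup{(ii)} shares two such values with its derivative.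
\end{theorem}

Neither ``nonzero'' nor ``two'' can be dropped.

\begin{example}\label{ex:sharp}
Let $b\neq0$, $\lambda=2$ and $R(w)=\dfrac{2bw}{1+w}$, so that $R(e^{2z})=b(1+\tanh z)$. Then $\partial_zR=\dfrac{4bw}{(1+w)^2}\not\equiv R$. Neither function vanishes on $\mathbb{C}^*$, so $0$ is shared. Moreover $R=b\iff w=1$, and $\partial_zR=b\iff(w-1)^2=0\iff w=1$, so $b$ is shared.
\end{example}

The proof of Theorem~\ref{thm:main} is by contradiction. Two auxiliary functions with very few poles determine the behavior of a counterexample at $w=0$ and $w=\infty$, then $\lambda$ and the ratio $a:b$, and show that all poles in $\mathbb{C}^*$ are simple (Sections~\ref{sec:aux} and~\ref{sec:normal}). The function $\partial_zR$ has larger degree than $R$, so it must take $a$ and $b$ multiply at some points. These points lie on two level sets of one polynomial $\Phi$ of small degree (Section~\ref{sec:excess}). Two applications of the Riemann--Hurwitz formula bound the number of poles from above and from below by the same number (Section~\ref{sec:RH}), and the extremal configuration is excluded by a division with remainder (Section~\ref{sec:extremal}).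 Section~\ref{sec:small} shows this mechanism in degree two.

\section{The derivation and its local behavior}\label{sec:tools}

For a rational function $F(w)$ we write
\[
DF:=w\,\frac{\mathrm{d}F}{\mathrm{d}w},\qquad F':=\partial_zF=\lambda\,DF .
\]
A prime on a rational function of $w$ always has this meaning. Both $D$ and $'$ are derivations of $\mathbb{C}(w)$. The points $w=0$ and $w=\infty$ are called the \emph{ends}.

Near $w_0\in\mathbb{C}^*$ the function $\zeta=\lambda^{-1}\log(w/w_0)$ is a local coordinate, and $\mathrm{d}w/\mathrm{d}\zeta=\lambda w$ gives $F'=\mathrm{d}F/\mathrm{d}\zeta$. So on $\mathbb{C}^*$ the prime is an ordinary derivative: it lowers the order of a zero by one and raises the order of a pole by one, and $F'/F=\mu/\zeta+O(1)$ at a point where $F$ has order $\mu\in\mathbb{Z}$. Residues at points of $\mathbb{C}^*$ are always taken with respect to $\zeta$. At the ends the prime preserves orders.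

\begin{lemma}\label{lem:ends}
Let $F$ be a non-constant rational function.
\begin{enumerate}
\item[(a)] If $F$ takes a finite value with multiplicity $\nu$ at an end, then $F'$ has a zero of order exactly $\nu$ there.
\item[(b)] If $F$ has a pole of order $\nu$ at an end, then so does $F'$, and $F'/F$ takes the value $-\lambda\nu$ if the end is $0$ and $\lambda\nu$ if the end is $\infty$.
\item[(c)] $F'$ is not constant, its value at each end is $0$ or $\infty$, and $\deg F'=\deg F+p$, where $p$ is the number of distinct poles of $F$ in $\mathbb{C}^*$.
\end{enumerate}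
\end{lemma}

\begin{proof}
Apply $(w^{s})'=\lambda s\,w^{s}$, $s\in\mathbb{Z}$, term by term to the Laurent expansion of $F$ at the end: the constant term disappears and every other term is multiplied by a nonzero factor. This gives (a) and (b). In particular $F'$ has a pole or a zero of finite positive order at $w=0$, so it is not constant. The degree is the total order of the poles; it rises by one at each pole in $\mathbb{C}^*$ and is unchanged at the ends.
\end{proof}

A rational function without poles on $\widehat{\mathbb{C}}=\mathbb{C}\cup\{\infty\}$ is constant. We use this in the following form.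

\begin{lemma}\label{lem:principal}
Let $F$ be a rational function that is finite at both ends and whose poles in $\mathbb{C}^*$ are simple poles at $w_1,\dots,w_p$ with residues $\mu_1,\dots,\mu_p\in\mathbb{Z}$. Put $Q=\prod_i(w-w_i)^{\mu_i}$. Then
\[
F=F(0)+\lambda\,\frac{DQ}{Q},\qquad F(\infty)-F(0)=\lambda\sum_i\mu_i .
\]
\end{lemma}

\begin{proof}
The function $Q'/Q=\lambda\sum_i\mu_i\,w/(w-w_i)$ equals $\mu_i/\zeta+O(1)$ near $w_i$, has no other poles, and takes the values $0$ at $w=0$ and $\lambda\sum_i\mu_i$ at $w=\infty$. Hence $F-Q'/Q$ has no poles on $\widehat{\mathbb{C}}$ and is the constant $F(0)$.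
\end{proof}

The second identity is the residue theorem for the form $F\,\mathrm{d}w/(\lambda w)$; the first will give more.

Finally we recall the \emph{Riemann--Hurwitz formula}. Let $g$ be a rational function of degree $N\ge1$. It takes every value in $\widehat{\mathbb{C}}$ exactly $N$ times, counting multiplicities. If $e_P$ is the multiplicity with which $g$ takes the value $g(P)$ at $P\in\widehat{\mathbb{C}}$ (the pole order if $g(P)=\infty$), then
\begin{equation}\label{eq:RH}
\sum_{P\in\widehat{\mathbb{C}}}(e_P-1)=2N-2 .
\end{equation}
We call $e_P-1$ the \emph{ramification} at $P$. A value with $s$ distinct preimages accounts for ramification $N-s$.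

\section{Degrees one and two}\label{sec:small}

Let $f=R$ have degree $d$ and $p$ distinct poles in $\mathbb{C}^*$, and suppose that $f$ and $f'$ share $a\neq0$. By Lemma~\ref{lem:ends}(c), $f'$ takes the value $a$ exactly $d+p$ times, never at an end, hence only at the at most $d$ points where $f=a$. So a shared nonzero value costs $f'$ ramification at least $p$.

For $d=1$ this decides the question. If the pole of $f$ lies in $\mathbb{C}^*$, then $f'$ has degree $2$, a double pole, a double $a$-point and a double $b$-point, and \eqref{eq:RH} gives $3\le2$. If the pole is $w=\infty$, then $f=c_1w+c_0$ and $f'=\lambda c_1w$ takes $a$ and $b$ at two distinct points of $\mathbb{C}^*$; the polynomial $f-f'$ of degree at most $1$ vanishes at both, so $f\equiv f'$. A pole at $w=0$ is the same computation in $1/w$. In Example~\ref{ex:sharp}, by contrast, $f'$ takes the value $0$ at the two ends, so sharing $0$ costs nothing, and the available ramification $2$ pays for the double pole and the double $b$-point. This suggests the answer yes. But the count alone is too weak for $d\ge2$: the value $\infty$ costs at most $d$, because $f'$ has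 degree $d+p$ and at least $p$ distinct poles, and $p+p+d\le2(d+p)-2$.

In degree two one sees what must be added. Take $\lambda=-\frac13$, $a=1$, $b=-2$, and for $c\neq0,1$ let
\begin{equation}\label{eq:family}
f=1-\frac{3c}{w}+\frac{3(c-1)}{w-1}.
\end{equation}
Remark~\ref{rem:degtwo} will show that a counterexample of degree two would, after normalization, belong to this family. We have
\[
f-1=\frac{3(c-w)}{w(w-1)},\qquad f+2=\frac{3(w^2-2w+c)}{w(w-1)},\qquad f'=-\frac{c}{w}+\frac{(c-1)w}{(w-1)^2},
\]
and the numerator of $f'+2$ over the denominator $w(w-1)^2$ is $2w^3-5w^2+(2c+2)w-c=(2w-1)(w^2-2w+c)$. So $f=-2$ implies $f'=-2$ for every $c$. The only $1$-point of $f$ in $\mathbb{C}^*$ is $w=c$, where $f'=1/(c-1)$. So $f=1$ implies $f'=1$ exactly when $c=2$, and we fix $c=2$. Then the numerator of $f'-1$ is $-w^3+w^2+3w-2=(2-w)(w^2+w-1)$, and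
\[
\beta:=3\,\frac{f'+2}{f+2}=\frac{2w-1}{w-1},\qquad \alpha:=3\,\frac{f'-1}{f-1}=\frac{w^2+w-1}{w-1},\qquad \Phi:=\beta-\alpha=-w .
\]
The zeros of $\beta$ and $\alpha$ are the \emph{excess} $b$- and $a$-points of $f'$, those not accounted for by the simple $b$- and $a$-points of $f$. Suppose that $1$ and $-2$ were shared. At a zero of $\beta$ we have $f'=-2$, hence $f=-2$, hence $\alpha=3$ and $\Phi=-3$, that is, $w=3$. At a zero of $\alpha$ we have $f=f'=1$, hence $\beta=3$ and $\Phi=3$, that is, $w=-3$. So the two numerators would have to be $2(w-3)$ and $(w+3)^2$. They are not: at $w=0$ the first has the value $-1$, not $-6$.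

The general proof follows this pattern. The difference $\Phi$ is a polynomial of small degree, the excess points are numerous, and they all lie on two level sets of $\Phi$. In the end the mismatch $-1\neq-6$ reappears as $j^2\neq dn$.

\begin{remark}\label{rem:onesided}
For $c=2$ the function $f=\dfrac{w^2-4w+6}{w(w-1)}$ satisfies $f=a\Rightarrow f'=a$ and $f=b\Rightarrow f'=b$, but $f'(\frac12)=-2$ and $f(\frac12)=-17$. So Theorem~\ref{thm:main} fails if only these two implications are assumed. For $c=\frac34$ the point $\frac12$ is a root of $w^2-2w+c$, so $f$ and $f'$ share the nonzero value $-2$.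
\end{remark}

\section{Two auxiliary functions}\label{sec:aux}

Sharing says that $f-f'$ vanishes wherever $f$ or $f'$ takes one of the values $a,b$. To use this, we divide $f-f'$ by a function with these zeros. Since the $a$- and $b$-points of $f$ are simple, we may divide by $(f-a)(f-b)$. The $a$- and $b$-points of $f'$ may be multiple, so division by $(f'-a)(f'-b)$ needs the correcting factor $f''$. This leads to
\begin{equation}\label{eq:aux}
\varphi=\frac{f-f'}{(f-a)(f-b)},\qquad \psi=\frac{f''\,(f-f')}{(f'-a)(f'-b)},\qquad A=\frac{f'-a}{f-a},\qquad B=\frac{f'-b}{f-b}.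
\end{equation}
From $f'-a=(f-a)-(f-f')$ and $f'-b=(f-b)-(f-f')$ we get
\begin{equation}\label{eq:AB}
A=1-\varphi\,(f-b),\qquad B=1-\varphi\,(f-a),\qquad B-A=(a-b)\,\varphi .
\end{equation}
The local analysis is stated so that it also serves Theorem~\ref{thm:classes}.

\begin{lemma}\label{lem:local}
Let $f$ be a non-constant meromorphic function on a domain in the $\zeta$-plane, let $'=\mathrm{d}/\mathrm{d}\zeta$, and suppose that $f$ and $f'$ share two distinct values $a,b\in\mathbb{C}^*$.
\begin{enumerate}
\item[(a)] All $a$-points and $b$-points of $f$ are simple.
\item[(b)] $\varphi$ is holomorphic, and has order exactly $m-1$ at a pole of $f$ of order $m$.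
\item[(c)] $B$ is holomorphic except at the poles of $f$; at a pole of order $m$ it has a simple pole with residue $-m$.
\item[(d)] If $f'$ is not constant, then $\psi$ is holomorphic except at the poles of $f$; at a pole of order $m$ it has a simple pole with residue $m+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There $f'=a\neq0$, respectively $f'=b\neq0$.

(b), (c) At an $a$- or $b$-point of $f$ the denominator of $\varphi$ has a simple zero and $f-f'$ vanishes; at a $b$-point the denominator of $B$ has a simple zero and $f'-b$ vanishes. At a pole of order $m$, placed at $\zeta=0$, the numerator of $\varphi$ has a pole of order $m+1$ and the denominator one of order $2m$, while $B=(f-b)'/(f-b)-b/(f-b)=-m/\zeta+O(1)$.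

(d) If $f'-a$ has a zero of order $\nu\ge1$ at a point, then $f''$ has order $\nu-1$ there, $f'-b\neq0$, and $f=a$ by sharing, so $f-f'$ has order at least $1$; hence $\psi$ is holomorphic there. The roles of $a$ and $b$ in $\psi$ are symmetric. At a pole of order $m$,
\[
\psi=\frac{f''}{f'}\cdot\frac{f/f'-1}{(1-a/f')(1-b/f')}=\Big(-\frac{m+1}{\zeta}+O(1)\Big)\big(-1+O(\zeta)\big).\qedhere
\]
\end{proof}

Parts (a)--(c) use only the implications $f=a\Rightarrow f'=a$ and $f=b\Rightarrow f'=b$; part (d) is the first use of their converses.

\medskip
\noindent\textbf{Standing assumption.} From here to the end of Section~\ref{sec:extremal}, $f=R$ is a counterexample to Theorem~\ref{thm:main}: a rational function of degree $d\ge1$ that shares $a\neq b$, $ab\neq0$, with $f'$ on $\mathbb{C}^*$, and $f\not\equiv f'$. Then $\varphi\not\equiv0$, and $f'$ is not constant by Lemma~\ref{lem:ends}(c). Through the coordinate $\zeta$, Lemma~\ref{lem:local} holds at every point of $\mathbb{C}^*$.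

\begin{lemma}\label{lem:auxends}
At an end the following holds.
\begin{enumerate}
\item[(a)] If $f$ has a finite value outside $\{a,b\}$, then $\varphi$ is finite. If $f$ takes the value $a$ or $b$ with multiplicity $k$, then $\varphi$ has a pole of order exactly $k$. If $f$ has a pole of order $j$, then $\varphi$ has a zero of order at least $j$.
\item[(b)] If $f$ takes a finite value with multiplicity $k$, then $\psi$ has a zero of order at least $k$. If $f$ has a pole of order $j$, then $\psi$ is finite; at the end $w=0$ its value is $1+\lambda j$.
\end{enumerate}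
\end{lemma}

\begin{proof}
Suppose $f$ is finite at the end, with multiplicity $k$. By Lemma~\ref{lem:ends}(a), applied to $f$ and then to $f'$, both $f'$ and $f''$ have a zero of order $k$. So $f-f'$ has the same value as $f$ at the end, which is nonzero if it is $a$ or $b$; this gives the first two claims in (a). The denominator of $\psi$ has the value $ab\neq0$, which gives the first claim in (b).

Suppose $f$ has a pole of order $j$. By Lemma~\ref{lem:ends}(b), $f-f'$ has a pole of order at most $j$ against the order $2j$ of $(f-a)(f-b)$. Moreover $f'/f$ and $f''/f'$ have the same nonzero value $\sigma=\mp\lambda j$, so the factorization of $\psi$ in the proof of Lemma~\ref{lem:local}(d) gives the value $\sigma(1/\sigma-1)=1-\sigma$. At $w=0$ we have $\sigma=-\lambda j$.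
\end{proof}

\begin{proposition}\label{prop:ends}
The function $f$ has a pole at one end, and its value at the other end is $a$ or $b$.
\end{proposition}

\begin{proof}
Suppose $f$ is finite at both ends. Then $\psi(0)=\psi(\infty)=0$, and Lemmas~\ref{lem:principal} and~\ref{lem:local}(d) give $\sum(m+1)=0$, the sum being over the poles of $f$ in $\mathbb{C}^*$. So $f$ has no poles at all and is constant, which is excluded. Hence $f$ has a pole at one end. If its value at the other end is not in $\{a,b\}$, then $\varphi$ has no pole on $\widehat{\mathbb{C}}$ and vanishes at the first end, so $\varphi\equiv0$, which is excluded too.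
\end{proof}

\begin{remark}
Example~\ref{ex:sharp} is finite at both ends. With $a=0$ the function $\psi$ contains the factor $f''/f'$, which does not vanish at the ends: there $\psi(0)=0$ and $\psi(\infty)=(-2)\cdot\frac{2b}{-b}=4$, in agreement with the residue $2=4/\lambda$ at the simple pole $w=-1$.
\end{remark}

\section{The normal form of a counterexample}\label{sec:normal}

Replacing $(w,\lambda)$ by $(1/w,-\lambda)$ leaves the operator $\partial_z$ and all hypotheses unchanged. Using this and renaming $a,b$, we assume that
\[
f \text{ has a pole of order } j\ge1 \text{ at } w=0,\qquad f(\infty)=a \text{ with multiplicity } k\ge1 .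
\]
Let $w_1,\dots,w_p$ be the distinct poles of $f$ in $\mathbb{C}^*$, with orders $m_1,\dots,m_p$, so that $\sum_im_i=d-j$. Put
\[
n:=d+p=\deg f',\qquad G:=\prod_i(w-w_i)^{m_i},\qquad H:=\prod_i(w-w_i)^{m_i+1}.
\]
The symbol $O(w^{-k})$ refers to $w\to\infty$. Both $\psi$ and $B$ are now finite at the ends and have known principal parts, so Lemma~\ref{lem:principal} computes them.

\begin{lemma}\label{lem:params}
We have $\lambda=-1/n$, $bp=-da$ and $p\ge1$. Moreover
\begin{equation}\label{eq:psiB}
n\psi=n-j-\frac{DH}{H},\qquad nB=j+\frac{DG}{G}.
\end{equation}
\end{lemma}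

\begin{proof}
By Lemmas~\ref{lem:local}(d) and~\ref{lem:auxends}(b), Lemma~\ref{lem:principal} applies to $\psi$ with $Q=H$, $\psi(0)=1+\lambda j$, $\psi(\infty)=0$ and $\deg H=d-j+p$. Thus $-1-\lambda j=\lambda(d-j+p)$, which is $\lambda n=-1$, and $\psi=1+\lambda j+\lambda\,DH/H$ is the first identity in \eqref{eq:psiB}.

By Lemma~\ref{lem:ends}, $B(0)=-\lambda j=j/n$ and $B(\infty)=-b/(a-b)$. Lemma~\ref{lem:principal} applies to $B$ with $Q=1/G$ and gives $B=j/n+DG/(nG)$. At $w=\infty$ this reads $-b/(a-b)=d/n$, so $-b(d+p)=d(a-b)$, that is, $bp=-da$. Since $da\neq0$, we have $p\ge1$.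
\end{proof}

Multiplying $f$, $a$ and $b$ by $p/a$ preserves all hypotheses, so we may assume
\begin{equation}\label{eq:norm}
a=p,\qquad b=-d,\qquad a-b=n,\qquad F'=-\tfrac1n\,DF .
\end{equation}

So far we have compared only the values of the two sides of \eqref{eq:psiB} at $\infty$. But $f$ is constant to order $k$ there, so the left sides are constant to order $k$ as well. The next lemma translates this into a statement about coefficients. We say that a monic polynomial $F$ of degree $N$ has \emph{gap $k$} if $F=w^N(1+O(w^{-k}))$, that is, if $F-w^N$ contains no term of degree greater than $N-k$.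

\begin{lemma}\label{lem:gap}
Let $F$, $F_1$, $F_2$ be monic polynomials and $N=\deg F$.
\begin{enumerate}
\item[(a)] $F$ has gap $k$ if and only if $DF/F=N+O(w^{-k})$.
\item[(b)] If $F_1$ and $F_2$ have gap $k$ and $F_2$ divides $F_1$, then $F_1/F_2$ has gap $k$.
\item[(c)] If $F$ has gap $k$ and $N<k$, then $F=w^N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $F=w^N$ both conditions hold. Otherwise let $cw^{N-s}$, $c\neq0$, $s\ge1$, be the leading term of $F-w^N$. Then $DF-NF$ has leading term $-sc\,w^{N-s}$, so $DF/F-N=-sc\,w^{-s}+O(w^{-s-1})$, and both conditions say $s\ge k$. (b) Divide the two expansions. (c) The polynomial $F-w^N=O(w^{N-k})$ tends to $0$.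
\end{proof}

\begin{proposition}\label{prop:normal}
All poles of $f$ in $\mathbb{C}^*$ are simple, so $d=p+j$. The polynomial $L:=\prod_i(w-w_i)$ has gap $k$. The function $\Phi:=n^2\varphi$ is a polynomial of degree $k$ of the form
\[
\Phi=\kappa\,w^jE,\qquad \kappa\neq0,\quad E \text{ monic},\quad E(0)\neq0,\quad r:=\deg E=k-j<k .
\]
\end{proposition}

\begin{proof}
At $\infty$ we have $f=p+O(w^{-k})$ and $f'=O(w^{-k})$, so
\[
nB=n\,\frac{d+O(w^{-k})}{n+O(w^{-k})}=d+O(w^{-k}),
\]
and $\psi=O(w^{-k})$ by Lemma~\ref{lem:auxends}(b). By \eqref{eq:psiB} and Lemma~\ref{lem:gap}(a), $G$ and $H$, of degrees $d-j$ and $n-j$, have gap $k$. By Lemma~\ref{lem:gap}(b), so do $L=H/G$ and $M:=G/L=\prod_i(w-w_i)^{m_i-1}$.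

By Lemmas~\ref{lem:local}(b) and~\ref{lem:auxends}(a), the only pole of $\varphi$ is $w=\infty$, of order $k$. So $\varphi$ is a polynomial of degree $k$, and it is divisible by $w^jM$. Hence $\deg M\le k-j<k$, and $M$ is a power of $w$ by Lemma~\ref{lem:gap}(c). Since $M(0)\neq0$, we get $M=1$, so all $m_i=1$ and $d-j=p$.

At $w=0$ the quotient $f'/f$ has the value $j/n$, and $j/n\neq1$ because $n=d+p>j$. So $f-f'$ has a pole of order exactly $j$, and $\varphi$ has a zero of order exactly $j$.
\end{proof}

\begin{remark}\label{rem:degtwo}
If $d=2$, then $p=j=1$, $n=3$, $a=1$, $b=-2$. Rescaling $w$ we may take $w_1=1$, so $f=1+u/w+v/(w-1)$ and $3B=2+w^{-1}+O(w^{-2})$ by \eqref{eq:psiB}. The coefficient of $w^{-1}$ in $6-Df=3B\,(f+2)$ gives $u+v=3+2(u+v)$. So $u+v=-3$, and $f$ is of the form \eqref{eq:family}.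
\end{remark}

\section{The excess points of the derivative}\label{sec:excess}

As in Section~\ref{sec:small}, put $\alpha:=nA$ and $\beta:=nB$. By \eqref{eq:AB} and \eqref{eq:norm}, $\beta-\alpha=\Phi$, and by \eqref{eq:psiB} with $G=L$,
\begin{equation}\label{eq:TS}
\beta=\frac{T}{L},\quad T:=DL+jL;\qquad\qquad \alpha=\frac{S}{L},\quad S:=T-\Phi L .
\end{equation}
The leading coefficient of $T$ is $p+j=d$, so $\deg T=p$ and $\deg S=p+k$. At a root $w_i$ of $L$, which is simple and nonzero, $S=T=DL\neq0$; and $S(0)=T(0)=jL(0)\neq0$. So the roots of $T$ and $S$ lie in $\mathbb{C}^*$, are not poles of $f$, and are the zeros of $\beta$ and $\alpha$ with the same multiplicities.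

\begin{lemma}\label{lem:levels}
At a root of $T$ we have $f=f'=b$ and $\Phi=-n$. At a root of $S$ we have $f=f'=a$ and $\Phi=n$.
\end{lemma}

\begin{proof}
At a root of $T$ the function $f$ is finite and $B=0$, so $f'-b=B(f-b)=0$, and $f=b$ because $b$ is shared. Then $A=(b-a)/(b-a)=1$, so $\Phi=\beta-\alpha=-n$. At a root of $S$ we have $f'-a=A(f-a)=0$, so $f=a$ because $a$ is shared. Then $B=1$ and $\Phi=\beta-\alpha=n$.
\end{proof}

Thus $T$ has $p$ roots and $S$ has $p+k$ roots, counted with multiplicity, but each has at most $k$ distinct roots. This is a restriction only if the multiplicities can be bounded, and we want to bound them by a function built from $\Phi$ alone, since $\Phi$ has small degree. Solving \eqref{eq:AB} for $f$ gives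
\begin{equation}\label{eq:approx}
f-\Big(a+\frac{n^2}{\Phi}\Big)=-\frac{n\beta}{\Phi},\qquad f-\Big(b+\frac{n^2}{\Phi}\Big)=-\frac{n\alpha}{\Phi}.
\end{equation}
So near a root of $T$ or $S$ of high multiplicity, $f$ agrees to high order with a constant plus $n^2/\Phi$. The derivative of the latter is $(n^2/\Phi)'=n\Omega$, where
\[
\Omega:=\frac{D\Phi}{\Phi^2}=-D\Big(\frac1\Phi\Big).
\]

\begin{lemma}\label{lem:Omega}
At a root of $T$ of multiplicity $\tau\ge1$, the function $n\Omega+d$ vanishes to order exactly $\tau-1$. At a root of $S$ of multiplicity $\tau\ge1$, the function $n\Omega-p$ vanishes to order exactly $\tau-1$.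
\end{lemma}

\begin{proof}
At a root of $T$ of multiplicity $\tau$ we have $\Phi\neq0$, so the right side of the first identity in \eqref{eq:approx} has order exactly $\tau$. Differentiating, $f'-n\Omega$ has order exactly $\tau-1$. On the other hand $f'-b=B(f-b)$ has order $\tau+1$. Hence $n\Omega+d=(f'-b)-(f'-n\Omega)$ has order exactly $\tau-1$. At a root of $S$, the second identity in \eqref{eq:approx} shows that $f'-n\Omega$ has order exactly $\tau-1$, and $f'-a=A(f-a)$ has order $\tau+1$, so $n\Omega-p=(f'-a)-(f'-n\Omega)$ has order exactly $\tau-1$.
\end{proof}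

\section{Two Riemann--Hurwitz counts}\label{sec:RH}

Let $s_T,s_S$ be the numbers of distinct roots of $T$ and $S$, and let $u_T,u_S$ be the numbers of distinct roots of multiplicity at least $2$. By Lemma~\ref{lem:levels}, $s_T\le k$ and $s_S\le k$, and $T$ and $S$ have no common root. By Lemma~\ref{lem:Omega}, a root of multiplicity $\tau\ge2$ is a point where $\Omega$ has ramification $\tau-2$. Double roots are therefore invisible to the Riemann--Hurwitz formula for $\Omega$, and the multiple roots have to be counted separately. At such a root both $\Phi$ and $D\Phi$ are known, and one linear relation between them holds for $T$ and for $S$ at once.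

\begin{lemma}\label{lem:Z}
$u_T+u_S\le k$.
\end{lemma}

\begin{proof}
At a multiple root of $T$ we have $\Phi=-n$ and $n\Omega=-d$, so $D\Phi=\Omega\Phi^2=-nd$. At a multiple root of $S$ we have $\Phi=n$ and $n\Omega=p$, so $D\Phi=np$. The line through the points $(-n,-nd)$ and $(n,np)$ suggests the polynomial $Z:=2D\Phi-n\Phi+nj$, of degree at most $k$. With $n=d+p$ and $j=d-p$, its values at the two kinds of roots are
\[
n\big(-2d+(d+p)+(d-p)\big)=0,\qquad n\big(2p-(d+p)+(d-p)\big)=0 .
\]
Since $Z(0)=nj\neq0$, the polynomial $Z$ is not zero and has at most $k$ roots.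
\end{proof}

\begin{proposition}\label{prop:upper}
We have $p\le k+r$, and $p=k+r$ forces $s_T=s_S=k$.
\end{proposition}

\begin{proof}
Let $r_0\le r$ be the number of distinct roots of $E$. The function $1/\Phi$ has a pole of order $j$ at $0$, a pole of order $\mu$ at a root of $E$ of multiplicity $\mu$, and a zero of order $k$ at $\infty$. By Section~\ref{sec:tools}, $\Omega=-D(1/\Phi)$ has a pole of order $j$ at $0$, poles of orders $\mu+1$ at the roots of $E$, no other poles, and a zero of order $k$ at $\infty$. So $\deg\Omega=j+r+r_0=k+r_0$, and the points just listed carry ramification $(j-1)+r+(k-1)=2k-2$. By \eqref{eq:RH}, all other points together carry $2(k+r_0)-2-(2k-2)=2r_0$.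

The roots of $T$ and $S$ are among these other points, since $\Phi=\mp n$ there. The multiple roots of $T$ carry $\sum_{\tau\ge2}(\tau-2)=p-s_T-u_T$, because $\sum\tau=p$ and each simple root is subtracted once and each multiple root twice. For the same reason the multiple roots of $S$ carry $p+k-s_S-u_S$. Therefore
\begin{equation}\label{eq:count}
2p+k\le s_T+s_S+(u_T+u_S)+2r_0\le k+k+k+2r .
\end{equation}
This is $p\le k+r$, and if $p=k+r$, then every estimate in \eqref{eq:count} is an equality.
\end{proof}

The opposite bound is the count of Section~\ref{sec:small}, sharpened by what we now know about the ends.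

\begin{proposition}\label{prop:lower}
We have $2k\le d$, that is, $p\ge k+r$.
\end{proposition}

\begin{proof}
Apply \eqref{eq:RH} to $f'$, of degree $n=d+p$, and the four distinct values $a,b,\infty,0$. The $a$-points of $f'$ lie in $\mathbb{C}^*$ by Lemma~\ref{lem:ends}(c), so they are the $a$-points of $f$ in $\mathbb{C}^*$; these are simple, and $k$ of the $d$ preimages of $a$ are at $\infty$, so there are $d-k$ of them. Thus $a$ accounts for $n-(d-k)=p+k$. The $b$-points of $f'$ are the $d$ simple $b$-points of $f$, so $b$ accounts for $p$. The poles of $f'$ are the $p+1$ points $w_1,\dots,w_p,0$, so $\infty$ accounts for $d-1$. The zero of order $k$ at $w=\infty$ carries $k-1$. Hence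
\[
(p+k)+p+(d-1)+(k-1)\le2(d+p)-2,
\]
which is $2k\le d$. Then $p=d-j\ge2k-j=k+r$.
\end{proof}

\section{The extremal case}\label{sec:extremal}

The two counts do not contradict each other; they meet. Degree two, with $p=k=1$ and $r=0$, already has the numerical data of the equality case. What equality provides is divisibility, and the gap of $L$ turns it into a contradiction.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f$ be a counterexample in normal form. By Propositions~\ref{prop:upper} and~\ref{prop:lower}, $p=k+r$ and $s_T=s_S=k$. By Lemma~\ref{lem:levels}, the polynomial $\Phi+n$ of degree $k$ has $k$ distinct roots, all of them roots of $T$, and $\Phi-n$ has $k$ distinct roots, all of them roots of $S$. Hence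
\[
(\Phi+n)\mid T,\qquad(\Phi-n)\mid S .
\]
Write $T=(\Phi+n)T_1$ with $\deg T_1=p-k=r$. Modulo $\Phi-n$ we have $0\equiv S=T-\Phi L\equiv2nT_1-nL$. So $L=2T_1+(\Phi-n)L_1$ with a polynomial $L_1$, and $\deg L_1=r$ because $\deg(L-2T_1)=p=k+r$.

Since $L$ has gap $k$, the polynomial $T-dL=DL-pL$ has degree at most $p-k=r$. On the other hand,
\[
T-dL=\Phi\,(T_1-dL_1)+(n-2d)\,T_1+dn\,L_1 ,
\]
and the last two terms have degree at most $r$. So $\Phi\,(T_1-dL_1)$ has degree at most $r<k=\deg\Phi$, which forces $T_1=dL_1$. With $2d-n=d-p=j$ we obtain
\[
L=(\Phi+j)\,L_1,\qquad T=d\,(\Phi+n)\,L_1 .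
\]
Evaluate $T=DL+jL$ at $w=0$, where $\Phi=0$ and $DL=0$, and where $L_1\neq0$ because $L(0)\neq0$. The result is $dn=j^2$. But $d=p+j>j$ and $n=d+p>j$, so $dn>j^2$. This contradiction shows that no counterexample exists.

Hence $R\equiv\partial_zR$, that is, $DR/R\equiv1/\lambda$. A zero or pole of $R$ in $\mathbb{C}^*$ would be a pole of $DR/R$, so $R=Cw^{s}$ with $C\neq0$ and $s\in\mathbb{Z}$, and $s=DR/R=1/\lambda$. Conversely, for such $R$ we have $\partial_zR=\lambda sR=R$, so every value is shared.
\end{proof}

In the example of Section~\ref{sec:small}, $L=w-1=(\Phi+1)L_1$ with $L_1=-1$, and the values $T(0)=j^2L_1=-1$ and $dnL_1=-6$ are the two numbers compared there.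

\section{Elliptic and rational functions}\label{sec:classes}

\begin{proof}[Proof of Theorem~\ref{thm:classes}]
If $f=Ce^{z}$, then $f\equiv f'$ and all values are shared. Conversely, let $f$ and $f'$ share $a\neq b$ with $ab\neq0$.

In case (iii), $R$ is not constant and shares $a$ and $b$ with $\partial_zR$ on $\mathbb{C}^*$. By Theorem~\ref{thm:main}, $R\equiv\partial_zR$, so $f\equiv f'$ and $f=Ce^{z}$ with $C\neq0$.

In cases (i) and (ii) define $\varphi$ and $\psi$ by \eqref{eq:aux} with $'=\mathrm{d}/\mathrm{d}z$ and apply Lemma~\ref{lem:local} on the domain $\mathbb{C}$. We show that both cases are impossible.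

(i) Recall that an elliptic function is a meromorphic function in $\mathbb{C}$ that is periodic with respect to a lattice, that its residues at a full set of poles inequivalent modulo the lattice sum to $0$, and that it is constant if it has no poles. The derivative $f'$ is not constant, since a periodic function $c_1z+c_0$ is constant. So $\psi$ is defined and elliptic, and its residues $m+1$ are positive. Since they sum to $0$, there are none. Then $f$ has no poles and is constant, a contradiction.

(ii) Suppose first that $f(\infty)$ is finite. Then $f'=O(z^{-2})$ as $z\to\infty$, and $f'$ is not constant, for otherwise $f'\equiv0$. Also $f''=O(z^{-3})$, $f-f'$ is bounded near $\infty$, and $(f'-a)(f'-b)\to ab\neq0$, so $\psi=O(z^{-3})$. Integrating $\psi$ over large circles shows that its residues in $\mathbb{C}$ sum to $0$. They are positive, so $f$ has no poles on $\widehat{\mathbb{C}}$ and is constant, a contradiction. Suppose now that $f$ has a pole of order $\nu\ge1$ at $\infty$. Then $f-f'=O(z^{\nu})$ while $(f-a)(f-b)$ has a pole of order $2\nu$, so the entire function $\varphi$ is $O(z^{-\nu})$ and vanishes identically.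 Thus $f\equiv f'$, which is impossible because $f'/f\to0$ as $z\to\infty$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{SS}
Andreas Sauer, Andreas Schweizer, \emph{Rational functions that share finite values with their first derivative}, arXiv:2509.08517 (2025).

\end{thebibliography}
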